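\title{$c_0$-spreading models in the dual of the Schlumprecht space}

\begin{abstract}
We show that the dual $S^*$ of the Schlumprecht space contains a block sequence of the dual basis that generates a $c_0$-spreading model. More precisely, for every $\varepsilon>0$ every infinite-dimensional closed subspace of $S^*$ contains a sequence generating a $c_0$-spreading model with constant $1+\varepsilon$, while no sequence in $S^*$ does so with constant $1$. The functionals are built along a tree of weights in such a way that the $n$-th one is an average of weighted functionals at each of the levels $0,\dots,n$ of the tree; a sum of $k$ of them is estimated at level $k$. The main work is to show that these functionals do not have small norm.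
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $c_{00}$ be the space of finitely supported real sequences, with unit vector basis $(e_i)$. For finite sets $E,F\subset\mathbb N$ we write $E<F$ if $\max E<\min F$, and for $x=\sum_i a_ie_i$ we put $Ex=\sum_{i\in E}a_ie_i$. An \emph{interval} is a finite nonempty interval of $\mathbb N$. Throughout,
\[
f(t)=\log_2(1+t).
\]
The \emph{Schlumprecht space} $S$ is the completion of $c_{00}$ under the unique norm satisfying
\begin{equation}\label{eq:implicit}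
\|x\|=\max\Big\{\|x\|_\infty,\ \sup_{n\ge2}\ \sup\Big\{\frac1{f(n)}\sum_{i=1}^n\|E_ix\|\ :\ E_1<\dots<E_n\ \text{intervals}\Big\}\Big\}.
\end{equation}
In the notation of mixed Tsirelson spaces, $S=T[(\mathcal A_n,1/\log_2(n+1))_n]$, where $\mathcal A_n$ is the family of subsets of $\mathbb N$ with at most $n$ elements. We write $\|\cdot\|$ also for the norm of the dual space $S^*$, and $(e_i^*)$ for the biorthogonal functionals. The support of $h\in S^*$ is $\{i:h(e_i)\ne0\}$. For finitely supported nonzero vectors or functionals, $\operatorname{ran}$ denotes the smallest interval containing the support, and $h<h'$ means that the supports satisfy this relation; we then call $h,h'$ \emph{successive}. A \emph{block sequence} of $(e_i^*)$ is a sequence $y_1<y_2<\cdots$ of finitely supported functionals.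

\begin{definition}\label{def:sm}
A sequence $(y_n)$ in a Banach space is \emph{seminormalized} if $0<\inf_n\|y_n\|$ and $\sup_n\|y_n\|<\infty$. It \emph{generates a $c_0$-spreading model with constant $C\ge1$} if it is seminormalized and for every $k\in\mathbb N$, all $k\le n_1<\dots<n_k$ and all scalars $a_1,\dots,a_k$,
\begin{equation}\label{eq:sm}
\frac1C\max_{i\le k}|a_i|\le\Big\|\sum_{i=1}^ka_iy_{n_i}\Big\|\le C\max_{i\le k}|a_i| .
\end{equation}
\end{definition}

The question, stated as unknown in \cite{KMP}, is the following: \emph{does some sequence in $S^*$ generate a $c_0$-spreading model?}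

To see what is asked, note that \eqref{eq:implicit} gives $\|x_1+\dots+x_N\|\ge N/f(N)$ for successive normalized vectors: $S$ differs from $\ell_1$ by a logarithmic factor. Dually, a sum of $N$ successive normalized functionals has norm at most $f(N)$, so $S^*$ differs from $c_0$ by the same factor, and for the basis the factor is really there: $\|e_1^*+\dots+e_N^*\|=f(N)$ (Lemma~\ref{lem:flat}). The factor cannot be removed on an infinite sequence, because $S^*$ is reflexive (Lemma~\ref{lem:refl}) and so contains no copy of $c_0$. It can be removed on finite sequences: for each $N$ there are $N$ successive normalized functionals whose sum has norm at most $1+\varepsilon$ (Lemma~\ref{lem:finite}). Condition \eqref{eq:sm} lies between these two facts. It asks for one sequence that serves all $k$, but only for $k$ terms taken beyond the $k$-th.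

There is a reason to guess a negative answer. The unit ball of $S$ is normed by functionals of the form $\frac1{f(w)}(\theta_1+\dots+\theta_w)$, each with one \emph{weight} $w$. A sum of $k$ successive functionals of the same weight $w$ has norm at most $f(kw)/f(w)$, which is bounded only while $\log k$ is at most of the order of $\log w$; and if the weights grow with $n$, then the $k$ summands no longer share a weight and this estimate is lost. The way out is that an average of such functionals may be an average in several different ways, with different weights.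

\begin{theorem}\label{thm:A}
There is a block sequence $(y_n)_{n\ge1}$ of $(e_i^*)$ in $S^*$ that generates a $c_0$-spreading model. For every $\varepsilon>0$ it can be chosen with constant $C\le1+\varepsilon$.
\end{theorem}

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] For every $\varepsilon>0$, every infinite-dimensional closed subspace of $S^*$ contains a sequence generating a $c_0$-spreading model with constant $1+\varepsilon$.
\item[(2)] No sequence in $S^*$ generates a $c_0$-spreading model with constant $C=1$.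
\end{enumerate}
So in every such subspace the infimum of the possible constants is $1$, and it is not attained.
\end{theorem}

Theorem~\ref{thm:A} alone answers the question. Section~\ref{sec:norm} collects the facts on the norm of $S$. Section~\ref{sec:model} works out the idea on a functional with two levels, and Section~\ref{sec:tree} iterates it along a tree. The upper and lower estimates in \eqref{eq:sm} are proved in Sections~\ref{sec:upper} and~\ref{sec:lower}, and Theorem~\ref{thm:A} follows in Section~\ref{sec:A}. The construction is set up with general building blocks in place of the basis, so that it can be run inside a subspace (Section~\ref{sec:sub}). Section~\ref{sec:one} excludes the constant $1$.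

\section{The norm of $S$ and its norming set}\label{sec:norm}

\subsection*{The functions $f$ and $\rho$}
We use without comment that $f$ is increasing, $f(1)=1$, and $\log_2t\le f(t)\le1+\log_2t$ for $t\ge1$. Define
\[
\rho(t)=t\quad(0\le t\le1),\qquad\rho(t)=t/f(t)\quad(t\ge1).
\]
We shall see that $\rho(N)$ is the norm of a sum of $N$ basis vectors. Real arguments are needed because an interval may cover only a part of a vector.

\begin{lemma}\label{lem:f}
\begin{enumerate}
\item[(a)] $f(ab)\le f(a)f(b)$ for $a,b\ge1$.
\item[(b)] $\rho$ is increasing and concave on $[0,\infty)$.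
\item[(c)] If $r\le w$ are positive integers, $\Lambda_1,\dots,\Lambda_r\ge0$, $\sum_q\Lambda_q\le\Lambda$ and $\Lambda>1$, then $\sum_{q\le r}\rho(\Lambda_q)\le f(w)\rho(\Lambda)$.
\item[(d)] If $d\ge16$ is an integer, $m=2^d$, $\lambda\ge0$ and $0\le\Lambda\le m\lambda$, then $\frac dm\rho(\Lambda)\le\big(1+\frac2{\sqrt d}\big)\max\{\lambda,\frac1d\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Fix $b$ and let $F(a)=f(a)f(b)-f(ab)$, so $F(1)=0$. We have $F'(a)\ln2=\frac{f(b)}{1+a}-\frac b{1+ab}$, which is nonnegative if and only if $\frac{f(b)}b\ge\frac{1+a}{1+ab}$. The right side has derivative $\frac{1-b}{(1+ab)^2}\le0$ in $a$, so it is largest at $a=1$, and it suffices to show $f(b)\ge\frac{2b}{1+b}$ for $b\ge1$. Equality holds at $b=1$, and the derivatives satisfy $\frac1{(1+b)\ln2}\ge\frac2{(1+b)^2}$ because $1+b\ge2>2\ln2$.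

(b) For $t\ge1$ we have $\rho(t)=h(t)\ln2$ with $h(t)=t/L$, $L=\ln(1+t)$. Then
\[
h'=\frac1L-\frac t{(1+t)L^2}=\frac{(1+t)L-t}{(1+t)L^2},\qquad
h''=-\frac1{(1+t)L^2}-\frac1{(1+t)^2L^2}+\frac{2t}{(1+t)^2L^3}=\frac{2t-(2+t)L}{(1+t)^2L^3}.
\]
The difference $\ln(1+t)-\frac{2t}{2+t}$ vanishes at $0$ and has derivative $\frac{t^2}{(1+t)(2+t)^2}\ge0$. Hence $L\ge\frac{2t}{2+t}>\frac t{1+t}$, which gives $h''\le0$ and $h'>0$. At $t=1$ the two pieces of $\rho$ have the same value, and the slope drops from $1$ to $1-\frac1{2\ln2}$, so $\rho$ is concave on $[0,\infty)$.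

(c) Put $\Lambda_q=0$ for $r<q\le w$. By (b), $\sum_q\rho(\Lambda_q)\le w\rho(\Lambda/w)$. If $\Lambda\ge w$, this equals $\Lambda/f(\Lambda/w)\le f(w)\Lambda/f(\Lambda)$ by (a). If $\Lambda<w$, it equals $\Lambda\le f(w)\Lambda/f(\Lambda)$.

(d) Let $\lambda^*=\max\{\lambda,1/d\}$. Then $m\lambda^*\ge m/d\ge1$, so by (b)
\[
\frac dm\rho(\Lambda)\le\frac dm\rho(m\lambda^*)=\frac{\lambda^*d}{f(m\lambda^*)}\le\frac{\lambda^*d}{d-\log_2d}\le\frac{\lambda^*}{1-1/\sqrt d}\le\lambda^*\Big(1+\frac2{\sqrt d}\Big),
\]
since $\log_2d\le\sqrt d$ for $d\ge16$ and $\frac1{1-s}\le1+2s$ for $0\le s\le\frac12$.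
\end{proof}

\subsection*{The norming set}
Upper estimates for $\|x\|$ are proved by induction on the complexity of the functionals that compute the norm. Let $W^0=\{\pm e_i^*:i\in\mathbb N\}$, and let $W^{k+1}$ be the union of $W^k$ and the set of all
\begin{equation}\label{eq:weight}
\theta=\frac1{f(w)}\sum_{q=1}^r\theta_q,\qquad w\ge2,\quad1\le r\le w,\quad\theta_1<\dots<\theta_r\ \text{in }W^k,
\end{equation}
with $w,r$ integers. A functional $\theta$ with a fixed representation \eqref{eq:weight} is said to have \emph{weight} $w$ and \emph{constituents} $\theta_q$. Let $W=\bigcup_kW^k$. Every element of $W\setminus W^0$ has a weight. For a functional $h$ and an interval $E$ let $Eh$ be the functional $x\mapsto h(Ex)$.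

\begin{lemma}\label{lem:W}
\begin{enumerate}
\item[(a)] $W$ is closed under coordinatewise changes of sign; $E\phi\in W\cup\{0\}$ for $\phi\in W$ and every interval $E$; and $|\theta(e_i)|\le1/f(w)$ for all $i$ if $\theta$ has weight $w$.
\item[(b)] $\|x\|=\sup_{\phi\in W}\phi(x)$ for $x\in c_{00}$. In particular $\|\phi\|\le1$ for $\phi\in W$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We induct on $k$. A change of signs of $\theta$ in \eqref{eq:weight} is obtained by changing the signs of the $\theta_q$. The restriction is $E\theta=\frac1{f(w)}\sum_qE\theta_q$, and the nonzero $E\theta_q$ are successive elements of $W^k$. At each coordinate at most one $\theta_q$ is nonzero, so $|\theta_q(e_i)|\le1$ gives $|\theta(e_i)|\le1/f(w)\le1$.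

(b) Let $N(x)=\sup_{\phi\in W}\phi(x)$. As $W=-W$, $W^0\subset W$ and $|\phi(e_i)|\le1$, $N$ is a norm with $\|x\|_\infty\le N(x)\le\|x\|_{\ell_1}$. We show that $N$ satisfies \eqref{eq:implicit}. Let $E_1<\dots<E_n$, $n\ge2$. For each $i$ with $E_ix\ne0$ choose $\phi_i\in W$ with $\phi_i(E_ix)$ positive and close to $N(E_ix)$; by (a) we may replace $\phi_i$ by $E_i\phi_i$. Then $\frac1{f(n)}\sum_i\phi_i\in W$, so $N(x)\ge\frac1{f(n)}\sum_iN(E_ix)$. Conversely, $\phi(x)\le\|x\|_\infty$ for $\phi\in W^0$, and for $\theta$ as in \eqref{eq:weight} with $E_q=\operatorname{ran}\theta_q$ we have $\theta(x)\le\frac1{f(w)}\sum_{q\le r}N(E_qx)$, where $w-r$ further intervals can be added to the right of $E_r$. So $N$ satisfies \eqref{eq:implicit}, and \eqref{eq:implicit} has only one solution: for $x\ne0$ a family in which some $E_i$ contains the support of $x$ contributes at most $\|x\|/f(2)<\|x\|$ and can be ignored, and the other families involve only vectors with smaller support.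
\end{proof}

By Lemma~\ref{lem:W} the norm of $S$ is invariant under changes of sign. A sequence $(c_i)$ with $|c_i|\le1$ is, on any finite set, a convex combination of sequences of signs, so the multiplier $\sum a_ie_i\mapsto\sum c_ia_ie_i$ has norm at most $1$ on $S$, and its adjoint has norm at most $1$ on $S^*$. We refer to this as \emph{$1$-unconditionality}. In particular $\|Ex\|\le\|x\|$, $\|Eh\|\le\|h\|$, and for successive vectors or successive functionals $h_i$,
\begin{equation}\label{eq:uncond}
\Big\|\sum_ia_ih_i\Big\|\le\Big\|\sum_ib_ih_i\Big\|\qquad\text{whenever }|a_i|\le|b_i|\text{ for all }i.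
\end{equation}

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] If $\theta\in W$ has weight $w$ and constituents with ranges $E_1<\dots<E_r$, then $|\theta(x)|\le\frac1{f(w)}\sum_q\|E_qx\|$ and $|\theta(x)|\le\frac1{f(w)}\|x\|_{\ell_1}$ for $x\in c_{00}$.
\item[(b)] If $h_1<\dots<h_N$ are finitely supported functionals, then $\|\sum_ih_i\|\le f(N)\max_i\|h_i\|$.
\item[(c)] If $v_1,\dots,v_N$ are supported in intervals $J_1<\dots<J_N$, $\|v_p\|\le1$, and $\theta\in W$ has weight $w$, then $\big|\theta\big(\frac1N\sum_pv_p\big)\big|\le\frac1{f(w)}\big(1+\frac wN\big)$.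
\end{enumerate}
\end{lemma}

\begin{proof}
(a) follows from $\|\theta_q\|\le1$ and $|\theta(e_i)|\le1/f(w)$.

(b) The case $N=1$ is trivial. For $N\ge2$ let $E_i=\operatorname{ran}h_i$. By \eqref{eq:implicit}, $|\sum_ih_i(x)|\le\max_i\|h_i\|\sum_i\|E_ix\|\le\max_i\|h_i\|\,f(N)\|x\|$.

(c) Let $E_1<\dots<E_r$ be the ranges of the constituents $\theta_q$. If $E_q$ meets $J_p$, $E_{q'}$ meets $J_{p'}$ and $q<q'$, then $p\le p'$. So the pairs $(q,p)$ with $E_q\cap J_p\ne\emptyset$ form a chain in the product order, along which $q+p$ strictly increases; there are at most $N+r\le N+w$ of them. Each such pair has $|\theta_q(v_p)|\le1$, and $\theta_q(v_p)=0$ for the other pairs.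
\end{proof}

The next computation is the model for the main estimate of Section~\ref{sec:lower}.

\begin{lemma}\label{lem:flat}
If $A\subset\mathbb N$ has $N\ge1$ elements, then $\|\sum_{i\in A}e_i\|=\rho(N)=N/f(N)$ and $\|\sum_{i\in A}e_i^*\|=f(N)$.
\end{lemma}

\begin{proof}
Let $z=\sum_{i\in A}e_i$ and $\Lambda(E)=\#(A\cap E)$. We show $|\phi(z)|\le\rho(\Lambda(\operatorname{ran}\phi))$ for $\phi\in W^k$ by induction on $k$. Put $\Lambda=\Lambda(\operatorname{ran}\phi)$. If $\Lambda\le1$, which includes $k=0$, then $|\phi(z)|\le\Lambda=\rho(\Lambda)$. If $\Lambda>1$ and $\phi$ has weight $w$ and constituents $\phi_q$, then the numbers $\Lambda_q=\Lambda(\operatorname{ran}\phi_q)$ have sum at most $\Lambda$, and $|\phi(z)|\le\frac1{f(w)}\sum_q\rho(\Lambda_q)\le\rho(\Lambda)$ by Lemma~\ref{lem:f}(c). Hence $\|z\|\le\rho(N)$, and the singletons $\{i\}$, $i\in A$, in \eqref{eq:implicit} give equality. The functional $\sum_{i\in A}e_i^*$ has norm at most $f(N)$ by Lemma~\ref{lem:basic}(b), and at least $N/\|z\|=f(N)$.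
\end{proof}

\section{One functional with two representations}\label{sec:model}

\subsection*{Parameters}
Let $d_0\ge2^{10}$ be a power of $2$, and put
\[
d_{i+1}=2^{d_i^4},\qquad m_i=2^{d_i}\quad(i\ge0),\qquad w_i=2^{d_{i-1}^3}\quad(i\ge1).
\]
Each $d_i$ is a power of $2$ not exceeding $m_i$, so $d_i$ divides $m_i$. Since $d_{i+1}\ge4d_i$, and by the definition of $w_i$,
\begin{equation}\label{eq:param}
d_i\ge i+1,\qquad\sum_{v\le i}d_v\le2d_i,\qquad w_i<d_i,\qquad f(w)\ge d_{i-1}^3\ \text{ for }w\ge w_i .
\end{equation}
The numbers $m_i$ will be the weights, and $d_i$ is a convenient integer substitute for $f(m_i)$: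
\begin{equation}\label{eq:fm}
1\le\frac{f(m_i)}{d_i}=1+\frac{\log_2(1+2^{-d_i})}{d_i}\le1+2^{-d_i},
\end{equation}
because $\log_2(1+s)\le2s$. The intervals $[w_i,w_{i+1})$, $i\ge1$, partition $[w_1,\infty)$; we call $[w_i,w_{i+1})$ the \emph{$i$-th window}. It contains both $d_i$ and $m_i$.

\subsection*{Flat pairs}
A \emph{flat pair of type $v$} consists of $g=\frac1{d_v}\sum_{i\in A}e_i^*$ and $x=\frac{d_v}{m_v}\sum_{i\in A}e_i$ with $\#A=m_v$. Then $g(x)=1$, and by Lemma~\ref{lem:flat} $\|g\|=f(m_v)/d_v$ and $\|x\|=d_v/f(m_v)\le1$. A sum of $k$ successive flat functionals of type $v$ has norm $f(km_v)/d_v$, which lies between $1+\frac{\log_2k}{d_v}$ and $1+\frac{1+\log_2k}{d_v}$. So one type serves every $k$ with $\log_2k$ small compared with $d_v$, and fails for large $k$. For \eqref{eq:sm} we want, for each $k$, a family of types large compared with $k$ that is \emph{common} to all $y_n$ with $n\ge k$. Then $y_n$ has to belong to $n$ such families at once.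

\subsection*{The two-level functional}
Write $d=d_0$, $m=m_0$. Take successive flat pairs $(g_s,x_s)$, $s=1,\dots,m$, whose types run cyclically through $1,2,\dots,d$, so that each type occurs $m/d$ times (Figure~\ref{fig:tree}). Put
\[
g=\frac1d\sum_{s=1}^mg_s=\frac1d\sum_{v=1}^dG_v,\qquad G_v=\sum_{s\text{ of type }v}g_s .
\]
The factor $1/d$ has two meanings. In the first expression it is essentially $1/f(m)$, and $g$ looks like a functional of weight $m$. In the second it is the reciprocal of the number of types, and $g$ is the \emph{average} of the functionals $G_v$. Each $G_v$ is $1/d_v$ times a sum of $mm_v/d$ basis functionals, and this number is barely larger than $m_v$ on the logarithmic scale. For a sum of $k$ successive two-level functionals, the first reading and Lemma~\ref{lem:basic}(b) give the bound $\frac{f(km)}d\max_s\|g_s\|$, and the second gives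
\[
\max_{1\le v\le d}\frac{f(kmm_v/d)}{d_v}\le1+\frac{1+\log_2k+d}{d_1}.
\]
Both bounds persist, up to a factor $\max\|h\|$, if the basis functionals at the bottom are replaced by any successive functionals $h$. So the step can be repeated below each $g_s$, and the readings at the upper levels do not depend on how deep we go.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=2.6cm,y=1.2cm]
\node[draw,circle] (r) at (1.5,2) {$0$};
\node[draw,circle,fill=black!20] (a) at (0,1) {$1$};
\node[draw,circle] (b) at (1,1) {$2$};
\node[draw,circle,fill=black!20] (c) at (2,1) {$1$};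
\node[draw,circle] (d) at (3,1) {$2$};
\draw (r)--(a) (r)--(b) (r)--(c) (r)--(d);
\draw (a)--(-0.3,0)--(0.3,0)--(a) (b)--(0.7,0)--(1.3,0)--(b);
\draw (c)--(1.7,0)--(2.3,0)--(c) (d)--(2.7,0)--(3.3,0)--(d);
\node at (0,-0.3) {$m_1$ leaves};
\node at (1,-0.3) {$m_2$ leaves};
\node at (2,-0.3) {$m_1$ leaves};
\node at (3,-0.3) {$m_2$ leaves};
\end{tikzpicture}
\caption{The tree of the two-level functional, drawn with $d_0=2$ and $m_0=4$ in place of the true values. The root has type $0$ and $m_0$ successors, whose types run cyclically through $1,\dots,d_0$. The functional at a node of type $v$ is $1/d_v$ times the sum of the functionals at its successors. The root functional is also the average over $v$ of the sums $G_v$ over all nodes of type $v$; the nodes that form $G_1$ are shaded.}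
\label{fig:tree}
\end{figure}

\subsection*{What can go wrong}
Many representations mean many upper bounds, and the norm of $g$ may collapse. If all $g_s$ had type $1$, then $\|g\|=f(mm_1)/(dd_1)\le(1+d+d_1)/(dd_1)\le2/d$. If the $d$ types were used, but in consecutive blocks of length $m/d$, then the $G_v$ would be successive with $\|G_v\|\le1+\frac{1+d}{d_1}\le2$, and $\|g\|\le2f(d)/d$. So both the number of types and their cyclic order matter.

\subsection*{The test vector}
Let $x=\frac dm\sum_{s=1}^mx_s$. Then $g(x)=\frac1m\sum_sg_s(x_s)=1$, so $\|g\|\ge1/\|x\|$, and we want $\|x\|$ to be about $1$. Let $x_s$ have type $v$ and support $A$, and let $\lambda(E)=\#(A\cap E)/m_v$. By Lemma~\ref{lem:flat} and Lemma~\ref{lem:f}(d),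
\begin{equation}\label{eq:flatsplit}
\|Ex_s\|=\frac{d_v}{m_v}\rho(\#(A\cap E))\le\Big(1+\frac2{\sqrt{d_v}}\Big)\Big(\lambda(E)+\frac1{d_v}\Big).
\end{equation}
Thus the norm of $x_s$ is almost additive when $x_s$ is cut into fewer than $d_v$ pieces. The term $1/d_v$ cannot be dropped: for a single point of $A$ the left side is $d_v\lambda(E)$.

Let $\theta\in W$ have weight $w$ in the $i$-th window. If $v>i$, then $w<w_{i+1}<d_v$, and \eqref{eq:flatsplit} with Lemma~\ref{lem:basic}(a) gives $|\theta(x_s)|\le\frac1{f(w)}\cdot\frac{17}{16}\big(1+\frac w{d_v}\big)\le\frac3{d^3}\le\frac1{d^2}$. If $v<i$, then $|\theta(x_s)|\le\|x_s\|_{\ell_1}/f(w)=d_v/f(w)\le d_{i-1}/d_{i-1}^3\le\frac1{d^2}$. So a functional with weight in the $i$-th window sees only the vectors of type $i$; there are at most $m/d$ of them, and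
\[
|\theta(x)|\le\frac dm\Big(\frac md\cdot1+m\cdot\frac1{d^2}\Big)=1+\frac1d\qquad\text{for every weight }w\ge w_1 .
\]
This is sharp up to lower order terms: $G_v(x)=1$, and $G_v$ is $f(mm_v/d)/d_v\le1+\frac{1+d}{d_1}$ times an element of $W$.

For weights $w<w_1$ the number of cuts is negligible compared with $d_1$. By \eqref{eq:flatsplit} the $x_s$ then play the role of the unit vectors in the proof of Lemma~\ref{lem:flat}, and one expects the bound $\frac dm\rho(m)\le1$. The induction in that proof, however, passes to constituents, which may have large weight and act only on an interval covering $\Lambda$ of the $x_s$. There the requirement is the bound $\rho(\Lambda)$. By the cyclic order such an interval meets only about $1+\Lambda/d$ vectors of one type, and $\Lambda/d$ is at most about $\Lambda/f(\Lambda)=\rho(\Lambda)$ because $\Lambda\le2^d$. Section~\ref{sec:lower} makes this precise for trees of any depth.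

\section{The tree construction}\label{sec:tree}

\subsection*{The tree of types}
Below a node of type $v$ we need $d_v$ new types, larger than $v$, and different types must have disjoint families of descendants, so that one window affects only one branch. The \emph{types} are the integers $0,1,2,\dots$. Let $D_{-1}=0$ and $D_j=\sum_{i\le j}d_i$. The \emph{children} of $j$ are the elements of
\[
\operatorname{Ch}(j)=\{D_{j-1}+1,\dots,D_j\}.
\]
So $j$ has $d_j$ children, all larger than $j$ because $D_{j-1}\ge j$, and every $v\ge1$ has exactly one parent. This makes the types an infinite tree with root $0$. Let $|j|$ be the level of $j$, with $|0|=0$, and let $\operatorname{sub}(a)$ consist of $a$ and all its descendants. Types increase strictly along branches, so $j\ge|j|$. The parent is a nondecreasing function of the child and is smaller than the child, so by induction $|j|$ is nondecreasing in $j$. Each level is finite and nonempty. Hence, if $M_n$ is the largest type of level at most $n$,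
\[
\{j:|j|\le n\}=\{0,\dots,M_n\},\qquad|M_n|=n .
\]

\subsection*{The tree $\mathcal U_n$}
Fix $n\ge1$ and write $M=M_n$. The finite ordered tree $\mathcal U_n$ consists of \emph{nodes}, each with a type, and \emph{leaves}. The root is a node of type $0$. A node of type $j$ has $m_j$ ordered \emph{successors}. If $|j|<n$, they are nodes, and the $s$-th one has type $D_{j-1}+1+((s-1)\bmod d_j)$; thus each child of $j$ occurs $m_j/d_j$ times, in cyclic order. If $|j|=n$, they are leaves. The leaves are numbered $1,\dots,L$ from left to right. All types in $\mathcal U_n$ are at most $M$, and $\mathcal U_1$ is the tree of Figure~\ref{fig:tree}.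

\subsection*{Leaf systems}
For Theorem~\ref{thm:A} the leaves carry basis vectors. For Theorem~\ref{thm:B}(1) the functionals must come from a given subspace, so we isolate the properties of the basis that the proof uses. A measure $\lambda$ on a finite set $R\subset\mathbb N$ is evaluated on intervals by $\lambda(E)=\lambda(E\cap R)$.

\begin{definition}\label{def:leaf}
Let $\tau\ge0$. A \emph{leaf system of order $n$ with parameter $\tau$} consists of finite sets $R_1<\dots<R_L$, vectors $u_l$ and functionals $h_l$ supported in $R_l$, and probability measures $\lambda_l$ on $R_l$ giving positive mass to every point of $R_l$, such that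
\begin{enumerate}
\item[(L1)] $h_l(u_l)=1$ and $\|h_l\|\le1+\tau$ for all $l$;
\item[(L2)] $\|Eu_l\|\le\lambda_l(E)+1/d_{M+1}$ for all $l$ and all intervals $E$; in particular $\|u_l\|\le2$;
\item[(L3)] if $\theta\in W$ has weight $w<w_{M+1}$, then $|\theta(u_l)|\le2/f(w)$ for all $l$;
\item[(L4)] if $\theta\in W$ has weight $w\ge w_{M+1}$, then $|\theta(u_l)|\le2/d_M^3$ for all $l$ except at most one.
\end{enumerate}
\end{definition}

Condition (L2) is the analogue of \eqref{eq:flatsplit}; (L3) says that the windows of the types in $\mathcal U_n$ do not see the leaves, and (L4) that a weight beyond these windows sees at most one leaf.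

\begin{example}\label{ex:basis}
For $k_1<\dots<k_L$ let $R_l=\{k_l\}$, $u_l=e_{k_l}$, $h_l=e_{k_l}^*$, and let $\lambda_l$ be the unit mass. This is a leaf system with $\tau=0$: (L1) holds, $\|Eu_l\|=\lambda_l(E)$, and (L3), (L4) follow from $|\theta(e_k)|\le1/f(w)$ and $f(w)\ge d_M^3$ for $w\ge w_{M+1}$.
\end{example}

Given a leaf system, put $x_l=u_l$ and $g_l=h_l$ for a leaf $l$, and for a node $\alpha$ of type $j$, with $\beta$ running over its successors,
\begin{equation}\label{eq:node}
x_\alpha=\frac{d_j}{m_j}\sum_\beta x_\beta,\qquad g_\alpha=\frac1{d_j}\sum_\beta g_\beta,\qquad\lambda_\alpha=\frac1{m_j}\sum_\beta\lambda_\beta,\qquad R_\alpha=\bigcup_\beta R_\beta .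
\end{equation}
By induction from the leaves, $x_\alpha$ and $g_\alpha$ are supported in $R_\alpha$, the sets $R_\beta$ of the successors of $\alpha$ are successive, $\lambda_\alpha$ is a probability measure with positive mass at every point of $R_\alpha$, and $g_\alpha(x_\alpha)=\frac1{m_j}\sum_\beta g_\beta(x_\beta)=1$ by (L1).

\subsection*{The sequence}
Fix $d_0$ and $\tau$. For each $n\ge1$ take a leaf system of order $n$ with parameter $\tau$, with all sets of the system of order $n+1$ to the right of all sets of the system of order $n$. Let $x^{(n)}$ and $y_n$ be the vector and the functional of the root of $\mathcal U_n$. Then $(y_n)$ is a block sequence, and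
\begin{equation}\label{eq:biorth}
y_n(x^{(n)})=1,\qquad y_{n'}(x^{(n)})=0\quad(n'\ne n).
\end{equation}

\section{Sums of $k$ functionals: the estimate at level $k$}\label{sec:upper}

Let $\gamma_j=\prod_{v\ge j}(1+2^{-d_v})$. Since $d_v\ge d_0+v$, we have $\gamma_j\le\gamma_0\le\exp(2^{1-d_0})$.

\begin{proposition}\label{prop:upper}
For $k\le n_1<\dots<n_k$ and scalars $a_1,\dots,a_k$,
\[
\Big\|\sum_{i=1}^ka_iy_{n_i}\Big\|\le(1+\tau)\,\gamma_0\Big(1+\frac1{d_0}\Big)\max_i|a_i| .
\]
\end{proposition}

\begin{proof}
First, $\|g_\alpha\|\le(1+\tau)\gamma_j$ for every node $\alpha$ of type $j$, by downward induction on $j$. Indeed, a successor $\beta$ of $\alpha$ is a leaf, with $\|g_\beta\|\le1+\tau$ by (L1), or a node of type larger than $j$; in both cases $\|g_\beta\|\le(1+\tau)\gamma_{j+1}$. Lemma~\ref{lem:basic}(b) and \eqref{eq:fm} give $\|g_\alpha\|\le\frac{f(m_j)}{d_j}(1+\tau)\gamma_{j+1}\le(1+\tau)\gamma_j$.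

Next we write $y_n$ as an average at level $p\le n$. Let $\mathcal U_n(v)$ be the set of nodes of type $v$ in $\mathcal U_n$. Define $\pi_0=N_0=1$ and $\pi_v=\pi_u/d_u$, $N_v=N_um_u/d_u$ for $v\in\operatorname{Ch}(u)$. These numbers do not depend on $n$. For $0\le p\le n$,
\begin{equation}\label{eq:level}
y_n=\sum_{|v|=p}\pi_v\sum_{\alpha\in\mathcal U_n(v)}g_\alpha,\qquad\#\,\mathcal U_n(v)=N_v\ \ (|v|=p),\qquad\sum_{|v|=p}\pi_v=1 .
\end{equation}
This is trivial for $p=0$. To pass from $p<n$ to $p+1$, expand each $g_\alpha$ by \eqref{eq:node} and sort the successors by type: the nodes of type $v\in\operatorname{Ch}(u)$ are successors of nodes of type $u$, each of which has $m_u/d_u$ of them, and $\sum_{v\in\operatorname{Ch}(u)}\pi_v=\pi_u$ because $u$ has $d_u$ children.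

Since $k\le n_i$ for all $i$, level $p=k$ is available in each $\mathcal U_{n_i}$; this is the only use of the condition $k\le n_1$. By \eqref{eq:level} and \eqref{eq:node}, $\sum_ia_iy_{n_i}=\sum_{|v|=k}\pi_v\Psi_v$ with
\[
\Psi_v=\frac1{d_v}\sum_{i=1}^k\ \sum_{\alpha\in\mathcal U_{n_i}(v)}\ \sum_{\beta\text{ successor of }\alpha}a_ig_\beta .
\]
The nonzero terms $a_ig_\beta$ are at most $kN_vm_v$ successive functionals of norm at most $(1+\tau)\gamma_0\max_i|a_i|$, so $\|\Psi_v\|\le\frac{f(kN_vm_v)}{d_v}(1+\tau)\gamma_0\max_i|a_i|$ by Lemma~\ref{lem:basic}(b). Now $v\ge|v|=k\ge1$, so $\log_2k\le v\le d_{v-1}$ by \eqref{eq:param}; and $N_v\le\prod_{u<v}2^{d_u}\le2^{2d_{v-1}}$. Therefore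
\[
f(kN_vm_v)\le1+\log_2k+2d_{v-1}+d_v\le d_v+4d_{v-1},\qquad\frac{4d_{v-1}}{d_v}=4d_{v-1}2^{-d_{v-1}^4}\le\frac1{d_{v-1}}\le\frac1{d_0}.
\]
Averaging over $v$ with the weights $\pi_v$ completes the proof.
\end{proof}

\section{The norm of the test vectors}\label{sec:lower}

Let $C_j=\prod_{v\ge j}\big(1+3/\sqrt{d_v}\big)$. Since $d_v\ge4^vd_0$, we have $\sum_vd_v^{-1/2}\le2d_0^{-1/2}$, so $1\le C_{j+1}\le C_j\le C_0\le\exp(6/\sqrt{d_0})$. We need only $\|x^{(n)}\|$, but a bound on norms alone does not pass through the induction: the constituents of a norming functional cut the vectors $x_\beta$ into pieces. The right statement is \eqref{eq:flatsplit} for every node.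

\begin{proposition}\label{prop:key}
For every $n\ge1$, every leaf system of order $n$, every node $\alpha$ of $\mathcal U_n$ of type $j$ and every interval $E$,
\begin{equation}\label{eq:key}
\|Ex_\alpha\|\le C_j\Big(\lambda_\alpha(E)+\frac1{d_j}\Big).
\end{equation}
In particular $\|x^{(n)}\|\le C_0(1+1/d_0)$.
\end{proposition}

We fix $n$ and the leaf system and use downward induction on $j\in\{0,\dots,M\}$. \emph{For the rest of this section $j$ is fixed, \eqref{eq:key} is assumed for all nodes of type larger than $j$} (nothing is assumed if $j=M$), \emph{and $\alpha$ is a node of type $j$ with successors $\beta_1,\dots,\beta_m$.} Write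
\[
d=d_j,\quad m=m_j,\quad C'=C_{j+1},\quad\eta=\frac1{d_{j+1}}=2^{-d^4},\quad w^*=w_{j+1}=2^{d^3},\quad z_s=x_{\beta_s},\quad Z=\sum_{s=1}^mz_s,
\]
so that $x_\alpha=\frac dmZ$. A successor is a node of type $v\ge j+1$, with $C_v\le C'$ and $1/d_v\le\eta$, or a leaf, to which (L2) applies with $1/d_{M+1}\le\eta$. Hence
\begin{equation}\label{eq:succ}
\|Ez_s\|\le C'\big(\lambda_{\beta_s}(E)+\eta\big)\qquad\text{for all }s\text{ and all intervals }E.
\end{equation}

\subsection*{Large weights see one type}
In the two-level case a weight in the $i$-th window saw only the flat vectors of type $i$. Now $z_s$ is built from vectors of all types below $\beta_s$, so $z_s$ may be visible whenever $i$ is a descendant of the type of $\beta_s$. This happens for at most one child of $j$.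

\begin{lemma}\label{lem:large}
Let $\theta\in W$ have weight $w\ge w^*$. There is a set $X\subset\{1,\dots,m\}$ such that $|\theta(z_s)|\le4C'/d^2$ for $s\notin X$, and either $\#X\le1$, or $|j|<n$ and all $\beta_s$ with $s\in X$ have the same type.
\end{lemma}

\begin{proof}
Let $w$ lie in the $i$-th window. Then $i\ge j+1$ and $f(w)\ge d_{i-1}^3\ge d^3$.

\emph{Case 1: $|j|=n$.} The $z_s$ are leaf vectors. If $w<w_{M+1}$, (L3) gives $|\theta(z_s)|\le2/d^3$ for all $s$. If $w\ge w_{M+1}$, (L4) gives $|\theta(z_s)|\le2/d_M^3\le2/d^3$ for all $s$ but at most one.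

\emph{Case 2: $|j|<n$ and $i\le M$.} For a type $a$ let $\Delta(a)=\sum\{d_v:v\in\operatorname{sub}(a),\ v<i\}$. We claim that for every node $\beta$ of a type $a>j$ with $i\notin\operatorname{sub}(a)$ (so $a\ne i$),
\begin{equation}\label{eq:claim}
|\theta(x_\beta)|\le\frac{2C'}{f(w)}\ \text{ if }a>i,\qquad|\theta(x_\beta)|\le\frac{2C'}{f(w)}\Delta(a)\ \text{ if }a<i .
\end{equation}
If $a>i$, the weight is small for $\beta$: $w<w_{i+1}<d_{i+1}\le d_a$. Let $E_1<\dots<E_r$ be the ranges of the constituents of $\theta$. By \eqref{eq:key} for $\beta$, $\sum_q\|E_qx_\beta\|\le C_a\sum_q(\lambda_\beta(E_q)+1/d_a)\le C'(1+w/d_a)\le2C'$, and Lemma~\ref{lem:basic}(a) applies.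

If $a<i$, the weight is large for $\beta$, and we use the triangle inequality and downward induction on $a$. Let $|a|=n$. Since $w<w_{i+1}\le w_{M+1}$, (L3) gives $|\theta(x_\beta)|\le\frac{d_a}{m_a}\,m_a\,\frac2{f(w)}=\frac{2d_a}{f(w)}$, and $d_a\le\Delta(a)$. Let $|a|<n$. Each child of $a$ occurs $m_a/d_a$ times among the successors of $\beta$, so
\[
|\theta(x_\beta)|\le\sum_{v\in\operatorname{Ch}(a)}\max\{|\theta(x_{\beta'})|:\beta'\text{ successor of }\beta\text{ of type }v\}.
\]
Every $v\in\operatorname{Ch}(a)$ satisfies $v>a>j$ and $i\notin\operatorname{sub}(v)\subset\operatorname{sub}(a)$. The children $v>i$, at most $d_a$ in number, contribute at most $\frac{2C'}{f(w)}d_a$ by the first part of \eqref{eq:claim}. The children $v<i$ contribute at most $\frac{2C'}{f(w)}\sum_v\Delta(v)$ by induction. The sets $\operatorname{sub}(v)$ are disjoint subsets of $\operatorname{sub}(a)\setminus\{a\}$, so $d_a+\sum_v\Delta(v)\le\Delta(a)$. This proves \eqref{eq:claim}.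

At most one child $v_0$ of $j$ has $i\in\operatorname{sub}(v_0)$. Let $X$ be the set of $s$ with $\beta_s$ of type $v_0$, and $X=\emptyset$ if there is no such child. For $s\notin X$, \eqref{eq:claim} and $\Delta(a)\le\sum_{v<i}d_v\le2d_{i-1}$ give $|\theta(z_s)|\le4C'd_{i-1}/d_{i-1}^3\le4C'/d^2$.

\emph{Case 3: $|j|<n$ and $i>M$.} Now $w\ge w_{M+1}$, and we expand down to the leaves. For a node $\beta$ of type $a$ write $x_\beta=\sum_lc_lu_l$ with $c_l\ge0$. The sum $\sigma_a=\sum_lc_l$ depends only on $a$: it equals $d_a$ if $|a|=n$, and $\frac{d_a}{m_a}\sum_{v\in\operatorname{Ch}(a)}\frac{m_a}{d_a}\sigma_v=\sum_{v\in\operatorname{Ch}(a)}\sigma_v$ otherwise. So $\sigma_a\le\sum_{|v|=n}d_v\le2d_M$. Each nonzero $c_l$ is a product of factors $d_v/m_v\le1$, one of which is $d_a/m_a$; so $c_l\le d_a2^{-d_a}\le1/d_a^2$, because $t^3\le2^t$ for $t\ge10$. For $\beta=\beta_s$ we have $d_M\ge d_a\ge d_{j+1}\ge4d$, and (L4) with $\|u_l\|\le2$ for the exceptional leaf gives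
\[
|\theta(z_s)|\le2d_M\cdot\frac2{d_M^3}+\frac2{d_a^2}\le\frac6{d_{j+1}^2}\le\frac4{d^2}.
\]
So $X=\emptyset$ works.
\end{proof}

\subsection*{The estimate on intervals}
We now repeat the proof of Lemma~\ref{lem:flat} with the $z_s$ in place of unit vectors. The number of points in an interval is replaced by
\[
\Lambda(E)=\sum_{s=1}^m\lambda_{\beta_s}(E)=m\lambda_\alpha(E)\in[0,m],
\]
which is additive on disjoint intervals. Call $s$ \emph{met by $E$} if $E\cap R_{\beta_s}\ne\emptyset$. If $s'<s<s''$ and $s',s''$ are met, then $R_{\beta_s}\subset E$ and $\lambda_{\beta_s}(E)=1$. Every met $s$ has $\lambda_{\beta_s}(E)>0$, since the measures charge every point. Consequently at most $\Lambda(E)+2$ indices are met, and at most two if $\Lambda(E)\le1$.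

\begin{lemma}\label{lem:local}
Let $\phi\in W$, $\Lambda=\Lambda(\operatorname{ran}\phi)$, $\kappa=4/d$ and $B=13/d^2$.
\begin{enumerate}
\item[(a)] If $\Lambda\le1$, then $|\phi(Z)|\le C'(\Lambda+2\eta)$.
\item[(b)] If $\Lambda>1$, then $|\phi(Z)|\le C'\big[(1+\kappa)\rho(\Lambda)+B\Lambda\big]$.
\end{enumerate}
\end{lemma}

The factor $1+\kappa$ pays for the visible type. The linear term $B\Lambda$ pays for the invisible ones; it also shrinks by the factor $1/f(w)\le1/\log_23$ at each step of the induction, and the gain absorbs the errors $2\eta$ caused by cutting.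

\begin{proof}
Let $E=\operatorname{ran}\phi$; only the met indices contribute to $\phi(Z)$. In (a) there are at most two of them, and \eqref{eq:succ} gives the bound.

We prove (b) for $\phi\in W^k$ by induction on $k$. For $k=0$ the range is one point, so $\Lambda\le1$ and there is nothing to prove. Let $\phi\in W^{k+1}$ have weight $w$, constituents $\phi_1,\dots,\phi_r\in W^k$, and $\Lambda>1$.

\emph{Small weight: $w<w^*$.} The numbers $\Lambda_q=\Lambda(\operatorname{ran}\phi_q)$ have sum at most $\Lambda$. By (a), where $\Lambda_q=\rho(\Lambda_q)$, and by the induction hypothesis, $|\phi_q(Z)|\le C'[(1+\kappa)\rho(\Lambda_q)+B\Lambda_q+2\eta]$ for all $q$. Lemma~\ref{lem:f}(c) gives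
\[
|\phi(Z)|\le C'\Big[(1+\kappa)\rho(\Lambda)+\frac{B\Lambda+2\eta w^*}{f(w)}\Big].
\]
It remains to see that $2\eta w^*\le(f(w)-1)B\Lambda$. We have $f(w)-1\ge\log_23-1\ge\frac12$, and $4\eta w^*=4\cdot2^{d^3-d^4}\le4\cdot2^{-d}\le B\le B\Lambda$. This is where the gap between $w_{j+1}=2^{d^3}$ and $d_{j+1}=2^{d^4}$ is used.

\emph{Large weight: $w\ge w^*$.} Let $X$ be given by Lemma~\ref{lem:large} for $\theta=\phi$. At most $\Lambda+2\le3\Lambda$ indices are met. Those outside $X$ contribute at most $12C'\Lambda/d^2$. Let $K\le3\Lambda$ be the number of met indices in $X$, and $\ell\le K$ the sum of $\lambda_{\beta_s}(E)$ over them. By \eqref{eq:succ} they contribute at most $C'(\ell+3\eta\Lambda)$. Since $3\eta\le1/d^2$, we have $12/d^2+3\eta\le B$, and it suffices to prove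
\begin{equation}\label{eq:ell}
\ell\le(1+\kappa)\rho(\Lambda).
\end{equation}
If $K\le1$, then $\ell\le1=\rho(1)\le\rho(\Lambda)$. Let $K\ge2$. Then $|j|<n$ and the $K$ successors have one type. By the cyclic order, between two of them lie at least $d-1$ successors of other types. So at least $(K-1)(d-1)$ indices lie strictly between met indices, and
\[
\Lambda\ge(K-1)(d-1)\ge d-1,\qquad\ell\le K\le1+\frac\Lambda{d-1}.
\]
If $f(\Lambda)\le\frac{d-1}2$, then $\ell\le\frac{2\Lambda}{d-1}\le\frac\Lambda{f(\Lambda)}=\rho(\Lambda)$. If $f(\Lambda)>\frac{d-1}2$, the summand $1$ is negligible: from $2\log_2d\le2\sqrt d\le\frac{d-1}2$ we get $\Lambda>2^{(d-1)/2}-1\ge d^2-1\ge d(d-1)$, that is, $1\le\frac1d\cdot\frac\Lambda{d-1}$. Moreover $f(\Lambda)\le f(2^d)\le d+1$. Hence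
\[
\ell\le\Big(1+\frac1d\Big)\frac\Lambda{d-1}=\frac{d+1}{d(d-1)}f(\Lambda)\rho(\Lambda)\le\frac{(d+1)^2}{d(d-1)}\rho(\Lambda)\le\Big(1+\frac4d\Big)\rho(\Lambda),
\]
where the last inequality is $(d+1)^2\le(d+4)(d-1)$, which is equivalent to $d\ge5$. This proves \eqref{eq:ell}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
We complete the inductive step. Let $E$ be an interval, $\lambda=\lambda_\alpha(E)$ and $\lambda^*=\max\{\lambda,1/d\}$. By Lemma~\ref{lem:W}, $\|Ex_\alpha\|$ is zero or the supremum of $\phi(x_\alpha)=\frac dm\phi(Z)$ over $\phi\in W$ with $\operatorname{ran}\phi\subset E$. For such $\phi$, $\Lambda=\Lambda(\operatorname{ran}\phi)\le m\lambda$. If $\Lambda\le1$, Lemma~\ref{lem:local}(a) gives $|\phi(x_\alpha)|\le2C'd/m\le C'/d\le C'\lambda^*$, as $2\eta\le1$ and $2d^2\le2^d$. If $\Lambda>1$, then Lemma~\ref{lem:local}(b), Lemma~\ref{lem:f}(d) and $\frac dmB\Lambda\le\frac{13}d\lambda^*$ give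
\[
|\phi(x_\alpha)|\le C'\Big[\Big(1+\frac4d\Big)\Big(1+\frac2{\sqrt d}\Big)+\frac{13}d\Big]\lambda^*=C'\Big[1+\frac2{\sqrt d}+\frac{17}d+\frac8{d^{3/2}}\Big]\lambda^*\le C'\Big(1+\frac3{\sqrt d}\Big)\lambda^*,
\]
because $\frac{17}{\sqrt d}+\frac8d\le\frac{17}{32}+\frac8{1024}<1$. In both cases $|\phi(x_\alpha)|\le C_j\lambda^*\le C_j(\lambda+1/d)$.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

\begin{proposition}\label{prop:sm}
The sequence $(y_n)$ of Section~\ref{sec:tree} generates a $c_0$-spreading model with constant $C=(1+\tau)(1+1/d_0)\exp(6/\sqrt{d_0})$.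
\end{proposition}

\begin{proof}
Let $k\le n_1<\dots<n_k$. Since $\gamma_0\le\exp(2^{1-d_0})\le\exp(6/\sqrt{d_0})$, the upper estimate in \eqref{eq:sm} follows from Proposition~\ref{prop:upper}. By \eqref{eq:biorth}, $\big(\sum_ia_iy_{n_i}\big)(x^{(n_s)})=a_s$ for each $s\le k$, and $\|x^{(n_s)}\|\le C_0(1+1/d_0)\le C$ by Proposition~\ref{prop:key}; this is the lower estimate. The case $k=1$ shows that $(y_n)$ is seminormalized.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Use the leaf systems of Example~\ref{ex:basis}, placed successively, with $\tau=0$. The constant in Proposition~\ref{prop:sm} tends to $1$ as $d_0\to\infty$. For $d_0=2^{10}$ it is $(1+2^{-10})e^{3/16}<2$, so one may take $C=2$.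
\end{proof}

\section{Subspaces of $S^*$}\label{sec:sub}

To prove Theorem~\ref{thm:B}(1) we reduce to the span of a block sequence and build leaf systems there. The reduction needs that $(e_i^*)$ is a basis of $S^*$.

\subsection*{Reflexivity}
Let $P_nx=\{1,\dots,n\}x$. These projections and $I-P_n$ have norm at most $1$, and $c_{00}$ is dense, so $(e_i)$ is a basis of $S$. A basis is \emph{boundedly complete} if $\sum_ia_ie_i$ converges whenever its partial sums are bounded, and \emph{shrinking} if $\|\xi\circ(I-P_n)\|\to0$ for every $\xi$ in the dual; the latter says that $\xi=\sum_i\xi(e_i)e_i^*$ in norm, so that $(e_i^*)$ is a basis of the dual. By the theorem of James, a space with a shrinking and boundedly complete basis is reflexive. The reflexivity of $S$ is due to Schlumprecht; we include a proof.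

\begin{lemma}\label{lem:refl}
The basis $(e_i)$ of $S$ is boundedly complete and shrinking. Hence $S$ is reflexive, and $(e_i^*)$ is a basis of $S^*$ whose projections onto intervals have norm at most $1$.
\end{lemma}

\begin{proof}
Suppose that $\sum_ia_ie_i$ has bounded partial sums and diverges. Then there are $c>0$ and intervals $F_1<F_2<\cdots$ such that $x_k=\sum_{i\in F_k}a_ie_i$ has $\|x_k\|\ge c$. By $1$-unconditionality the sums $\sum_{k\le n}x_k$ are bounded, while \eqref{eq:implicit} gives $\|\sum_{k\le n}x_k\|\ge nc/f(n)\to\infty$.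

Suppose that $\xi\in S^*$ violates the shrinking property. The sequence $\|\xi\circ(I-P_n)\|$ is nonincreasing, since $I-P_{n+1}=(I-P_n)(I-P_{n+1})$; let $c>0$ be its limit. Choose $n_0$ with $\|\xi\circ(I-P_{n_0})\|<\frac{21}{20}c$. For every $n\ge n_0$ there is $x\in c_{00}$ with $\|x\|\le1$ and $\xi((I-P_n)x)>\frac{19}{20}c$. So there are $x_1<x_2<\cdots$ supported beyond $n_0$ with $\|x_k\|\le1$ and $\xi(x_k)>\frac{19}{20}c$. Every convex combination $x$ of the $x_k$ satisfies $\frac{19}{20}c<\xi(x)\le\frac{21}{20}c\|x\|$, hence $\|x\|>\frac9{10}$. Let $y=\frac1N\sum_{k=2}^{N+1}x_k$. Then $\|x_1+y\|>\frac95$, so $\phi(x_1+y)>\frac74$ for some $\phi\in W$, and $\phi(x_1),\phi(y)>\frac34$ because both are at most $1$. As $x_1$ and $y$ have disjoint supports, $\phi\notin W^0$, so $\phi$ has a weight $w$. From $\frac34<\phi(x_1)\le\|x_1\|_{\ell_1}/f(w)$ we get $w\le w_0$ with $w_0$ independent of $N$. Lemma~\ref{lem:basic}(c) gives $\phi(y)\le\frac1{\log_23}(1+\frac{w_0}N)$, which is less than $\frac34$ for large $N$, a contradiction.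
\end{proof}

\subsection*{Finite $c_0$-sequences in block subspaces}
A leaf vector must split almost additively, as in (L2). An average of many successive normalized vectors does so, and it is normed by the sum of their norming functionals, provided that this sum has norm close to $1$. The next lemma supplies such functionals. It uses only that $f(N^s)$ grows linearly in $s$.

\begin{lemma}\label{lem:finite}
Let $(b_i)$ be a normalized block sequence of $(e_i^*)$. For all $N\ge2$, $i_0\ge1$ and $\tau>0$ there are $h^1<\dots<h^N$ in $\operatorname{span}\{b_i:i\ge i_0\}$ with $\|h^p\|=1$ and $\|\sum_{p\le N}h^p\|\le1+\tau$.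
\end{lemma}

\begin{proof}
Suppose not. We show by induction on $s\ge0$ that every sum of $N^s$ successive normalized functionals in $\operatorname{span}\{b_i:i\ge i_0\}$ has norm at least $(1+\tau)^s$. Split $N^{s+1}$ such functionals into $N^s$ consecutive groups of $N$, with sums $H_1<\dots<H_{N^s}$. By assumption $\|H_t\|>1+\tau$, so \eqref{eq:uncond} and the induction hypothesis give $\|\sum_tH_t\|\ge(1+\tau)\|\sum_tH_t/\|H_t\|\,\|\ge(1+\tau)^{s+1}$. On the other hand, a sum of $N^s$ of the $b_i$ has norm at most $f(N^s)\le1+s\log_2N$ by Lemma~\ref{lem:basic}(b). This is a contradiction for large $s$.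
\end{proof}

\begin{lemma}\label{lem:leaf}
Let $(b_i)$ be a normalized block sequence of $(e_i^*)$, $\tau>0$, $n\ge1$ and $t\in\mathbb N$. There is a leaf system of order $n$ with parameter $\tau$ such that $h_l\in\operatorname{span}\{b_i\}$ for all $l$ and $\min R_1>t$.
\end{lemma}

\begin{proof}
An average of $N$ vectors is small for weights $w\le N$ with $f(w)$ large, by Lemma~\ref{lem:basic}(c), and for weights with $f(w)$ much larger than its $\ell_1$-norm, by Lemma~\ref{lem:basic}(a). To obtain (L4) we make the remaining ranges of weights disjoint for different leaves.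

For $l=1,\dots,L$ we choose in turn integers $N_l$ and $w^{(l)}$ and the objects of the leaf $l$. Let $N_1=2d_{M+1}$ and $N_{l+1}=\max\{N_l,w^{(l)}\}$. By Lemma~\ref{lem:finite} choose $h_l^1<\dots<h_l^{N_l}$ in $\operatorname{span}\{b_i\}$, to the right of $t$ and of everything chosen before, with $\|h_l^p\|=1$ and $\|\sum_ph_l^p\|\le1+\tau$. Let $J_l^p=\operatorname{ran}h_l^p$. Since $h_l^p(x)=h_l^p(J_l^px)$ and $\|J_l^px\|\le\|x\|$, the functional $h_l^p$ has norm $1$ on the finite-dimensional space $\operatorname{span}\{e_i:i\in J_l^p\}$, so there is $v_l^p$ supported in $J_l^p$ with $\|v_l^p\|=1=h_l^p(v_l^p)$. Put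
\[
h_l=\sum_ph_l^p,\qquad u_l=\frac1{N_l}\sum_pv_l^p,\qquad R_l=\bigcup_pJ_l^p,
\]
let $\lambda_l$ distribute the mass $1/N_l$ uniformly on each $J_l^p$, and let $w^{(l)}\ge2$ be an integer with $\log_2w^{(l)}\ge d_M^3\|u_l\|_{\ell_1}$.

(L1) We have $h_l(u_l)=\frac1{N_l}\sum_ph_l^p(v_l^p)=1$ and $\|h_l\|\le1+\tau$.

(L2) If $E$ meets $K$ of the intervals $J_l^p$, all but at most two of them are contained in $E$. So $\|Eu_l\|\le K/N_l\le\lambda_l(E)+2/N_l\le\lambda_l(E)+1/d_{M+1}$.

(L3) If $\theta$ has weight $w\le N_l$, then $|\theta(u_l)|\le2/f(w)$ by Lemma~\ref{lem:basic}(c). This applies when $w<w_{M+1}$, since $w_{M+1}<d_{M+1}\le N_l$.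

(L4) Let $w\ge w_{M+1}$, so $f(w)\ge d_M^3$. If $w\ge w^{(l)}$, then $|\theta(u_l)|\le\|u_l\|_{\ell_1}/\log_2w^{(l)}\le1/d_M^3$. If this covers all $l$, we are done. Otherwise let $l_0$ be the least $l$ with $w<w^{(l)}$. The leaves $l<l_0$ are covered, and for $l>l_0$ we have $N_l\ge w^{(l_0)}>w$, so $|\theta(u_l)|\le2/f(w)\le2/d_M^3$. Only $l_0$ is left.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Let $Y\subset S^*$ be closed and infinite-dimensional, and let $0<\delta<1$, $\varepsilon_1>0$. We choose inductively normalized $\tilde b_i\in Y$ and a normalized block sequence $(b_i)$ with $\|\tilde b_i-b_i\|<\delta2^{-i}$. Let $s$ be the maximum of the support of $b_{i-1}$, and $s=0$ for $i=1$. Vanishing on $e_1,\dots,e_s$ is a finite set of linear conditions, so some normalized $\tilde b_i\in Y$ satisfies them. By Lemma~\ref{lem:refl}, $\|\tilde b_i-\tilde b_i\circ P_N\|<\delta2^{-i-1}$ for large $N$. The norm of $\tilde b_i\circ P_N$ differs from $1$ by less than $\delta2^{-i-1}$, so its normalization $b_i$ satisfies $\|\tilde b_i-b_i\|<\delta2^{-i}$,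 and it is supported in $\{s+1,\dots,N\}$.

By \eqref{eq:uncond}, $|c_i|\le\|z\|$ for $z=\sum_sc_sb_s$. So the linear map $T(\sum_ic_ib_i)=\sum_ic_i\tilde b_i$ from $\operatorname{span}\{b_i\}$ to $Y$ satisfies $\|Tz-z\|\le\delta\|z\|$, and hence $(1-\delta)\|z\|\le\|Tz\|\le(1+\delta)\|z\|$.

Choose $d_0$ large and $\tau>0$ small so that the constant in Proposition~\ref{prop:sm} is at most $1+\varepsilon_1$. Lemma~\ref{lem:leaf} provides successive leaf systems of orders $n=1,2,\dots$ with all $h_l$ in $\operatorname{span}\{b_i\}$, so $y_n\in\operatorname{span}\{b_i\}$. Then $(Ty_n)\subset Y$ generates a $c_0$-spreading model with constant $(1+\varepsilon_1)\max\{1+\delta,(1-\delta)^{-1}\}$, which is at most $1+\varepsilon$ for small $\varepsilon_1$ and $\delta$.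
\end{proof}

\section{The constant $1$ is not attained}\label{sec:one}

If $\|y+y'\|\le1$ for normalized and almost successive functionals, then vectors normed by $y$ and $y'$ have a sum of norm almost $2$. In $S$ this is impossible when the first vector is fixed: the first vector bounds the weight $w$ of a norming functional, and one of the two vectors is reached by at most $w-1$ constituents.

\begin{lemma}\label{lem:gap}
For every $x\in S$ with $\|x\|\le1$ there is $\delta_x>0$ such that $\|P_Nx+x''\|\le2-\delta_x$ for all $N$ and all $x''\in c_{00}$ with $\|x''\|\le1$ and $P_Nx''=0$.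
\end{lemma}

\begin{proof}
Choose $x^1\in c_{00}$ with $\|x-x^1\|\le\frac14$, and $w_0\ge2$ such that $f(w)\le2\|x^1\|_{\ell_1}$ implies $w\le w_0$. Let $c=\max_{2\le w\le w_0}f(w-1)/f(w)<1$ and $\delta_x=\min\{\frac14,1-c\}$. Suppose that $x^0=P_Nx$ and $x''$ satisfy $\|x^0+x''\|>2-\delta_x$, and take $\phi\in W$ with $\phi(x^0+x'')>2-\delta_x$. Since $\|x^0\|,\|x''\|\le1$, both $\phi(x^0)$ and $\phi(x'')$ exceed $1-\delta_x\ge\frac34$. The supports are disjoint, so $\phi\notin W^0$; let $\phi$ have weight $w$ and constituents $\phi_1<\dots<\phi_r$. Then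
\[
\tfrac34<\phi(P_Nx^1)+\phi(P_N(x-x^1))\le\|x^1\|_{\ell_1}/f(w)+\tfrac14,
\]
so $w\le w_0$. Let $s$ and $s''$ be the numbers of $q$ with $\phi_q(x^0)\ne0$ and with $\phi_q(x'')\ne0$; both are at least $1$. If $q<q'$ and $\phi_q(x'')\ne0$, then $\phi_{q'}$ is supported beyond $N$ and $\phi_{q'}(x^0)=0$. So at most one $q$ is counted twice, and $s+s''\le w+1$. The smaller of the two integers is at most $\frac{w+1}2$, hence at most $w-1$: for $w=2$ it is $1$, and $\frac{w+1}2\le w-1$ for $w\ge3$. Let $z\in\{x^0,x''\}$ be the corresponding vector and $Q$ the set of $q$ with $\phi_q(z)\ne0$. By \eqref{eq:implicit} if $\#Q\ge2$, and by $f(1)=1$ if $\#Q=1$,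
\[
\phi(z)\le\frac1{f(w)}\sum_{q\in Q}\|(\operatorname{ran}\phi_q)z\|\le\frac{f(\#Q)}{f(w)}\|z\|\le\frac{f(w-1)}{f(w)}\le c\le1-\delta_x,
\]
a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Suppose that $(y_n)$ satisfies \eqref{eq:sm} with $C=1$. Then $\|y_n\|=1$ for all $n$ (take $k=1$) and $\|y_2+y_n\|=1$ for $n>2$ (take $k=2$). For $x\in S$ and $k\le n_1<\dots<n_k$, a choice of signs $a_i=\pm1$ gives $\sum_{i\le k}|y_{n_i}(x)|\le\|x\|$. Hence $y_n(x)\to0$: if $|y_n(x)|>t>0$ for infinitely many $n$, then $kt\le\|x\|$ for every $k$.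

Put $y=y_2$. Since $S$ is reflexive, its unit ball is weakly compact and $y$ attains its norm: there is $x\in S$ with $\|x\|=1=y(x)$. This is what fixes the first vector before the error is chosen. Let $0<\delta<\delta_x/5$. Choose, in this order, $N$ with $\|x-P_Nx\|<\delta$; $N'\ge N$ with $\|y\circ(I-P_{N'})\|<\delta$, by Lemma~\ref{lem:refl}; $n>2$ with $\|y_n\circ P_{N'}\|\le\sum_{i\le N'}|y_n(e_i)|<\delta$; and $x'\in c_{00}$ with $\|x'\|\le1$ and $y_n(x')>1-\delta$. Put $x^0=P_Nx$ and $x''=(I-P_{N'})x'$, so $\|x''\|\le1$ and $P_Nx''=0$. Then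
\[
y(x^0)\ge1-\delta,\qquad|y(x'')|\le\delta,\qquad|y_n(x^0)|=|y_n(P_{N'}x^0)|\le\delta,\qquad y_n(x'')=y_n(x')-y_n(P_{N'}x')\ge1-2\delta .
\]
Therefore $\|x^0+x''\|\ge(y+y_n)(x^0+x'')\ge2-5\delta>2-\delta_x$, contradicting Lemma~\ref{lem:gap}.
\end{proof}

\begin{thebibliography}{1}

\bibitem{KMP}
Denka Kutzarova, Antonis Manoussakis, Anna Pelczar-Barwacz,
\emph{Isomorphisms and strictly singular operators in mixed Tsirelson spaces},
arXiv:1107.2810 (2011).

\end{thebibliography}
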